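# Hamilton cycles in lattice quotients of the weak order

## 1. All permutations, one adjacent transposition at a time

Let $S_n$ be the set of permutations of $\{1,\dots,n\}$, written as words $a_1\cdots a_n$. Join two permutations by an edge if one arises from the other by exchanging two neighboring letters. Can we walk through all of $S_n$ along edges, visit every permutation once, and return to the start?

**Proposition.** For $n\ge 3$ this graph on $S_n$ has a Hamilton cycle.

**Proof.** We use induction on $n$. For $\sigma\in S_{n-1}$, insert $n$ at the right end of $\sigma$ and move it step by step to the left end. This gives a path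
$$\sigma n,\ \dots,\ n\sigma$$
with $n$ vertices. These paths, one for each $\sigma$, partition $S_n$. If $\sigma,\tau\in S_{n-1}$ differ by an adjacent transposition, then so do $\sigma n,\tau n$, and so do $n\sigma,n\tau$: neighboring paths are joined at both ends.

Let $N=(n-1)!$. If $n\ge4$, let $\sigma_1,\dots,\sigma_N$ be a Hamilton cycle for $S_{n-1}$. If $n=3$, let $\sigma_1=12$, $\sigma_2=21$. Go up the path of $\sigma_1$ from $\sigma_1n$ to $n\sigma_1$, step to $n\sigma_2$, go down to $\sigma_2n$, step to $\sigma_3n$, go up, and so on. Since $N$ is even, the last path is traversed downward. We end at $\sigma_Nn$, which is adjacent to the starting point $\sigma_1n$. $\square$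

For $n=4$, starting from the $6$-cycle $123,132,312,321,231,213$, we get
$$\begin{aligned}&1234,1243,1423,4123\mid 4132,1432,1342,1324\mid 3124,3142,3412,4312\mid\\ &4321,3421,3241,3214\mid 2314,2341,2431,4231\mid 4213,2413,2143,2134.\end{aligned}$$

The proof used three features. The fibers of "delete $n$" are paths; neighboring fibers are joined at both ends; the number of fibers is even. Now suppose that permutations are lumped together by an equivalence relation that respects the order structure of $S_n$. Which of the three features survive? The first two will, with some irregularity. The third will not, and that is the difficulty.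

## 2. Lattice congruences and quotient graphs

**The weak order.** The inversion set of $\pi=a_1\cdots a_n$ is $\mathrm{inv}(\pi)=\{(a_i,a_j)\mid i<j,\ a_i>a_j\}$. The weak order on $S_n$ is defined by $\pi\le\rho$ iff $\mathrm{inv}(\pi)\subseteq\mathrm{inv}(\rho)$. It is a lattice. We recall two textbook facts.

* (W1) $\rho$ covers $\pi$, written $\pi\prec\rho$, iff $\pi=\alpha\,ab\,\beta$ and $\rho=\alpha\,ba\,\beta$ with $a<b$. We say that this cover edge *swaps* $\{a,b\}$.
* (W2) $\mathrm{inv}(\pi\vee\rho)$ is the transitive closure of $\mathrm{inv}(\pi)\cup\mathrm{inv}(\rho)$. Dually (reverse all words), if $\mathrm{ninv}(\pi)$ is the set of pairs $(a,b)$ with $a<b$ and $a$ before $b$ in $\pi$, then $\mathrm{ninv}(\pi\wedge\rho)$ is the transitive closure of $\mathrm{ninv}(\pi)\cup\mathrm{ninv}(\rho)$.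

Fact (W2) is needed only to check an example.

**Definition.** A *lattice congruence* $\equiv$ is an equivalence relation on $S_n$ such that $x\equiv y$ implies $x\wedge z\equiv y\wedge z$ and $x\vee z\equiv y\vee z$ for all $z$. Its classes are intervals of the weak order. The *quotient* $S_n/\!\equiv$ is the set of classes, with $X\le Y$ iff $x\le y$ for some $x\in X$, $y\in Y$. The *quotient graph* is the cover graph of $S_n/\!\equiv$: vertices are classes, and two classes are adjacent if one covers the other.

Meet and join of classes are computed on representatives, and $S_n/\!\equiv$ is a lattice. Equality is a congruence, and its quotient graph is the graph of Section 1. In general the quotient graphs are the skeleta of the quotientopes of Pilaud and Santos, which include permutahedra, associahedra and hypercubes.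

Since a class is an interval, it is convex. Moreover, any two of its elements are joined by a path of cover edges inside the class: go down a saturated chain to the minimum of the class, then up another one.

**Example 1.** For $n\ge3$ let $\pi\equiv\rho$ iff $\pi=\rho$, or $2$ precedes $1$ in both and deleting $1$ from $\pi$ and from $\rho$ gives the same word. So once $1$ is to the right of $2$, its exact place is forgotten. For $n=3$ the only class with more than one element is $\{213,231\}$.

*This is a congruence.* Let $\pi\equiv\rho$, $\pi\ne\rho$, and let $\tau\in S_n$. Then $2$ precedes $1$ in $\pi$ and in $\rho$.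

Joins: $(2,1)$ is an inversion of both $\pi\vee\tau$ and $\rho\vee\tau$. By (W2), an inversion $(b,a)$ of a join with $a\ge2$ comes from a decreasing chain of values from $b$ to $a$, all at least $2$. So the inversions among values $\ge2$ depend only on $\tau$ and on the word with $1$ deleted, and they agree for $\pi\vee\tau$ and $\rho\vee\tau$. Hence $\pi\vee\tau\equiv\rho\vee\tau$.

Meets: likewise, the non-inversions among values $\ge 2$ agree for $\pi\wedge\tau$ and $\rho\wedge\tau$. An increasing chain from $1$ to $2$ has a single step, so $1$ precedes $2$ in $\pi\wedge\tau$ iff it does so in $\tau$, and the same holds for $\rho\wedge\tau$. If $2$ precedes $1$ in $\tau$, then $2$ precedes $1$ in both meets, and they are equivalent. If $1$ precedes $2$ in $\tau$, take any $(1,c)\in\mathrm{ninv}(\pi)$. Here $c\ge3$, and $2$ precedes $1$, which precedes $c$, so $(2,c)\in\mathrm{ninv}(\pi)$. Thus $(1,c)$ already follows by transitivity from $(1,2)\in\mathrm{ninv}(\tau)$ and $(2,c)$. So $\mathrm{ninv}(\pi\wedge\tau)$ is the closure of $\mathrm{ninv}(\tau)$ and of the pairs of $\mathrm{ninv}(\pi)$ with values $\ge 2$. The same holds for $\rho$ with the same pairs, and $\pi\wedge\tau=\rho\wedge\tau$.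

For $n=4$ there are $12$ singletons ($1$ before $2$) and $6$ larger or singleton classes ($2$ before $1$, one for each word in $2,3,4$), so $18$ classes.

It is known that every quotient graph has a Hamilton path. The following question is from Hung Phuc Hoang and Torsten Mütze, "Combinatorial generation via permutation languages. II. Lattice congruences", arXiv:1911.12078 (2019): for $n\ge3$, does every quotient graph have a Hamilton cycle, graphs with fewer than three vertices being excluded? The answer is yes.

**Theorem 1.** Let $n\ge1$ and let $\equiv$ be a lattice congruence of the weak order on $S_n$. If the quotient graph has at least three vertices, then it has a Hamilton cycle.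

## 3. Which cover edges disappear: squares, hexagons, arcs

We call a cover edge $\pi\prec\rho$ *contracted* if $\pi\equiv\rho$. This section describes how contracted edges force one another. We fix a congruence $\equiv$ on $S_n$.

**Lemma 1 (adjacency).** Two distinct classes $X,Y$ are adjacent in the quotient graph iff some $x\in X$, $y\in Y$ differ by an adjacent transposition.

*Proof.* First, $X\le Y$ iff $X\vee Y=Y$. Indeed, if $x\le y$ then $x\vee y=y$; conversely, if $X\vee Y=Y$ then $x\le x\vee y\in Y$.

Let $Y$ cover $X$. Take $x\le y$ and a saturated chain from $x$ to $y$. All classes met lie between $X$ and $Y$, so they are $X$ or $Y$. Some step therefore goes from $X$ to $Y$.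

Conversely let $x\prec y$ with $x\in X$, $y\in Y$, $X\ne Y$. Let $X\le Z\le Y$ and $z\in Z$. Put $z'=(z\vee x)\wedge y$. Then $z'\in(Z\vee X)\wedge Y=Z\wedge Y=Z$, and $x\le z'\le y$. So $z'\in\{x,y\}$ and $Z\in\{X,Y\}$. Hence $Y$ covers $X$. $\square$

**Lemma 2 (square).** Let $x$ have two disjoint adjacent ascents. Let $y_1,y_2$ arise by swapping one of them and $t$ by swapping both. Then $x\equiv y_1\iff y_2\equiv t$.

*Proof.* Since $\mathrm{inv}(t)=\mathrm{inv}(y_1)\cup\mathrm{inv}(y_2)$ and $\mathrm{inv}(x)=\mathrm{inv}(y_1)\cap\mathrm{inv}(y_2)$, we have $y_1\vee y_2=t$ and $y_1\wedge y_2=x$. If $x\equiv y_1$, joining with $y_2$ gives $y_2\equiv t$. If $y_2\equiv t$, meeting with $y_1$ gives $x\equiv y_1$. $\square$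

**Lemma 3 (hexagon).** Let $a<b<c$. The interval $[\alpha abc\beta,\alpha cba\beta]$ consists of the six words $\alpha w\beta$ with $w$ a permutation of $a,b,c$. Writing only $w$:

* (i) $abc\equiv bac\iff cab\equiv cba$, and then also $bac\equiv bca$ and $acb\equiv cab$.
* (ii) $abc\equiv acb\iff bca\equiv cba$, and then also $bac\equiv bca$ and $acb\equiv cab$.

*Proof.* In the interval, all relative orders except those among $a,b,c$ are fixed, so it consists of the six words. They form two chains
$$abc\prec bac\prec bca\prec cba,\qquad abc\prec acb\prec cab\prec cba .$$
An interval is a sublattice, so meets and joins can be read off here: elements strictly inside different chains have join $cba$ and meet $abc$.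

(i) If $abc\equiv bac$, join with $acb$: $acb\equiv cba$, and by convexity $acb\equiv cab\equiv cba$. If $cab\equiv cba$, meet with $bac$: $abc\equiv bac$. Meet with $bca$: $abc\equiv bca$, so $bac\equiv bca$ by convexity. Each side of the equivalence thus implies the other, and together they give both extra statements.

(ii) If $abc\equiv acb$, join with $bac$: $bac\equiv cba$, so $bac\equiv bca\equiv cba$. If $bca\equiv cba$, meet with $acb$: $abc\equiv acb$. Meet with $cab$: $abc\equiv cab$, so $acb\equiv cab$. $\square$

We call $bac\prec bca$ and $acb\prec cab$ the two *side edges* of the hexagon.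

**The case $n=3$ by hand.** Here $S_3$ is one hexagon. If one of the four edges other than the side edges is contracted, then (i) or (ii) contracts three edges on the six vertices in such a way that there are at most two classes. For (i) these are contained in the classes of $\{123,213,231\}$ and $\{132,312,321\}$; for (ii), of $\{123,132,312\}$ and $\{213,231,321\}$. Otherwise only side edges are contracted, and by Lemma 1 the quotient graph is a cycle of length $6$, $5$ or $4$. So Theorem 1 holds for $n=3$. Example 1 gives the $5$-cycle $123,132,312,321,\{213,231\}$.

**Definition (arcs).** For $a<b$ put $(a,b)=\{a+1,\dots,b-1\}$. The *label* of the cover edge $\alpha ab\beta\prec\alpha ba\beta$ is the *arc* $(a,b;L)$, where $L$ is the set of elements of $(a,b)$ occurring in $\alpha$. An arc is any triple $(a,b;L)$ with $1\le a<b\le n$ and $L\subseteq(a,b)$. Every arc is a label: let $\alpha$ list $L$ and $\beta$ the remaining elements. For example, $2143\prec2413$ swaps $\{1,4\}$ and has label $(1,4;\{2\})$.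

**Lemma 4 (labels decide).** Whether a cover edge is contracted depends only on its label.

*Proof.* Treat $ab$ as one block. The edges with label $(a,b;L)$ correspond to the linear orders of the block and the other $n-2$ elements in which $L$ precedes the block and $(a,b)\setminus L$ follows it. These are the linear extensions of a poset. Any two linear extensions $\ell\ne\ell'$ are connected by adjacent transpositions through linear extensions: some two consecutive elements of $\ell$ occur in the opposite order in $\ell'$, so they are incomparable, and swapping them in $\ell$ gives a linear extension that disagrees with $\ell'$ on fewer pairs.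

So it suffices to consider one transposition. If it swaps two non-block elements, the two edges are opposite edges of a square as in Lemma 2. If it swaps the block with an element $c$, then $c\notin(a,b)$, because elements of $(a,b)$ are comparable to the block. If $c>b$, the two edges are $abc\prec bac$ and $cab\prec cba$, as in Lemma 3(i). If $c<a$, the two edges are $cab\prec cba$ and $abc\prec bac$, which is Lemma 3(ii) for the triple $c<a<b$. In each case one edge is contracted iff the other is. $\square$

So we may call an *arc* contracted or uncontracted. In Example 1, a cover edge between equivalent permutations must move $1$ past some $c\ne2$ with $2$ to the left. So the contracted arcs are exactly the $(1,c;L)$ with $2\in L$.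

**Definition.** $(a,b;L)$ is a *subarc* of $(a',b';L')$ if $a'\le a<b\le b'$ and $L=L'\cap(a,b)$. For example, $(1,3;\{2\})$ is a subarc of $(1,4;\{2\})$ and of $(1,4;\{2,3\})$.

**Lemma 5 (subarcs).** If an arc is contracted, so is every arc of which it is a subarc. Equivalently, all subarcs of an uncontracted arc are uncontracted.

*Proof.* Let $(a,b;L)$ be contracted. First we extend the upper end: let $c>b$, $L'\subseteq(a,c)$ and $L'\cap(a,b)=L$. Consider the hexagon on $\alpha abc\beta$, where $\alpha$ lists $L'\setminus\{b\}$ and $\beta$ the rest. Its edge $abc\prec bac$ has label $(a,b;L)$ and is contracted. By Lemma 3(i) both side edges are contracted. Their labels are $(a,c;L'\cup\{b\})$ for $bac\prec bca$ and $(a,c;L'\setminus\{b\})$ for $acb\prec cab$. One of them is $(a,c;L')$.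

Next we extend the lower end: let $c<a$, $L'\subseteq(c,b)$ and $L'\cap(a,b)=L$. Consider the hexagon on $\alpha cab\beta$, where $\alpha$ lists $L'\setminus\{a\}$. Its edge $cab\prec cba$ has label $(a,b;L)$, so by Lemma 3(ii) for $c<a<b$ the side edges, with labels $(c,b;L'\cup\{a\})$ and $(c,b;L'\setminus\{a\})$, are contracted. One of them is $(c,b;L')$.

For a general $(a',b';L')$, extend first to $(a,b';L'\cap(a,b'))$ and then to $(a',b';L')$. $\square$

**Lemma 6 (frozen pairs).** If $(i,i+1;\emptyset)$ is uncontracted, the relative order of $i,i+1$ is constant on each class.

*Proof.* Every cover edge that swaps $\{i,i+1\}$ has label $(i,i+1;\emptyset)$. So no cover edge inside a class swaps this pair, and the class is connected by such edges. $\square$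

**Lemma 7 (restriction).** Let $n\ge2$. For $\sigma,\tau\in S_{n-1}$ put $\sigma\equiv'\tau$ iff $\sigma n\equiv\tau n$. This is a lattice congruence of the weak order on $S_{n-1}$. An arc $(a,b;L)$ with $b\le n-1$ is contracted for $\equiv'$ iff it is contracted for $\equiv$.

*Proof.* The words ending in $n$ form the interval from $12\cdots n$ to $(n-1)\cdots1\,n$. This is a sublattice isomorphic to the weak order on $S_{n-1}$, and the edges $\sigma\prec\tau$ and $\sigma n\prec\tau n$ have the same label. $\square$

We write $G_n$ and $G_{n-1}$ for the quotient graphs of $\equiv$ and $\equiv'$.

**Lemma 8 (symmetry).** The map $\varphi(a_1\cdots a_n)=(n+1-a_n)\cdots(n+1-a_1)$ is an automorphism of the weak order. Hence $\pi\equiv^\varphi\rho:\iff\varphi(\pi)\equiv\varphi(\rho)$ is a lattice congruence whose quotient graph is isomorphic to that of $\equiv$. The arc $(a,b;L)$ is contracted for $\equiv^\varphi$ iff $(n+1-b,\,n+1-a;\,\{n+1-c: c\in(a,b)\setminus L\})$ is contracted for $\equiv$.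

*Proof.* For $a<b$, the pair $(b,a)$ is an inversion of $\pi$ iff $(n+1-a,n+1-b)$ is an inversion of $\varphi(\pi)$, and $\varphi$ is a bijection, so it is an automorphism. It maps the edge $\alpha ab\beta\prec\alpha ba\beta$ to the edge whose lower element is $\varphi(\beta)\,(n+1-b)(n+1-a)\,\varphi(\alpha)$, where $\varphi(\alpha)$, $\varphi(\beta)$ denote the reversed, complemented words. The elements between the two values that occur on the left are the $n+1-c$ with $c\in(a,b)$ in $\beta$, that is, $c\in(a,b)\setminus L$. $\square$

**Lemma 9 (unique neighbor).** Let $X$ be a class, $\sigma,\sigma'\in X$, and let $\tau,\tau'\notin X$ arise from $\sigma,\sigma'$ by swapping the same pair $\{a,b\}$, $a<b$ (adjacent in both). Then $\tau\equiv\tau'$.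

*Proof.* Suppose first that $a$ precedes $b$ in $\sigma$. Let $u=\max X$. If $(b,a)\in\mathrm{inv}(z)$ for some $z\in X$, then $(b,a)\in\mathrm{inv}(u)$. Since $\mathrm{inv}(\tau)=\mathrm{inv}(\sigma)\cup\{(b,a)\}$, this gives $\sigma\le\tau\le u$ and $\tau\in X$, a contradiction. So $a$ precedes $b$ throughout $X$, also in $\sigma'$. Now an element $z\ge u$ satisfies $z\ge\tau$ iff $(b,a)\in\mathrm{inv}(z)$, and the same holds for $\tau'$. So $u\vee\tau$ and $u\vee\tau'$ are least elements of the same set, and $u\vee\tau=u\vee\tau'$. From $\sigma\equiv u$ we get $\tau=\sigma\vee\tau\equiv u\vee\tau$, and likewise $\tau'\equiv u\vee\tau'$. Hence $\tau\equiv\tau'$.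

Suppose now that $b$ precedes $a$ in $\sigma$. Then $b$ precedes $a$ in $\sigma'$ too; otherwise the first part, applied to $\sigma'$, would show that $a$ precedes $b$ throughout $X$. Let $d=\min X$. An element $z\le d$ satisfies $z\le\tau$ iff $(b,a)\notin\mathrm{inv}(z)$, because $\mathrm{inv}(\tau)=\mathrm{inv}(\sigma)\setminus\{(b,a)\}$ and $z\le\sigma$. The same holds for $\tau'$. So $d\wedge\tau=d\wedge\tau'$. From $\sigma\equiv d$ we get $\tau=\sigma\wedge\tau\equiv d\wedge\tau$, and likewise for $\tau'$. Hence $\tau\equiv\tau'$. $\square$

## 4. Rails over $G_{n-1}$ and ladders between them

We now redo "delete $n$" for classes. Let $n\ge2$. For $\sigma\in S_{n-1}$ and $e\le n-1$ let $L_e(\sigma)$ be the set of $c\in(e,n)$ to the left of $e$ in $\sigma$. Put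
$$U(\sigma)=\{e:\ (e,n;L_e(\sigma))\text{ is uncontracted}\},\qquad h(\sigma)=1+|U(\sigma)|. \tag{1}$$
Move $n$ in $\sigma n$ step by step to the front. The step in which $n$ passes $e$ has label $(e,n;L_e(\sigma))$, so it changes the class exactly when $e\in U(\sigma)$. The moves form a chain in the weak order, so by convexity no class is re-entered. The chain meets exactly $h(\sigma)$ distinct classes, in order $C_0(\sigma),\dots,C_{h(\sigma)-1}(\sigma)$, and consecutive ones are adjacent by Lemma 1. An insertion of $n$ that has passed exactly $i$ elements of $U(\sigma)$ lies in $C_i(\sigma)$.

**Lemma 10 (rails).** $U(\sigma)$, $h(\sigma)$ and the $C_i(\sigma)$ depend only on the $\equiv'$-class $x$ of $\sigma$. Every vertex of $G_n$ is $C_i(x)$ for exactly one pair $(x,i)$ with $0\le i<h(x)$.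

*Proof.* A $\equiv'$-class is connected by contracted cover edges, so it suffices to compare $\sigma=\alpha ab\beta$ and $\tau=\alpha ba\beta$ with contracted label $(a,b;L)$.

For $e\notin\{a,b\}$ we have $L_e(\sigma)=L_e(\tau)$, and $L_b(\sigma)=L_b(\tau)$ because $a\notin(b,n)$. Moreover $L_a(\sigma)\cap(a,b)=L=L_a(\tau)\cap(a,b)$, so $(a,b;L)$ is a subarc of both $(a,n;L_a(\sigma))$ and $(a,n;L_a(\tau))$. By Lemma 5 both are contracted, and $a$ lies in neither $U(\sigma)$ nor $U(\tau)$. Hence $U(\sigma)=U(\tau)$.

Inserting $n$ into $\sigma$ and $\tau$ at the same place, not between $a$ and $b$, gives permutations that differ by an edge with the contracted label $(a,b;L)$, so they are equivalent. Let $P$ be the common class of $\alpha abn\beta$ and $\alpha ban\beta$, and $Q$ that of $\alpha nab\beta$ and $\alpha nba\beta$. The steps past $a$ are contracted: $\alpha anb\beta\equiv\alpha nab\beta$ and $\alpha ban\beta\equiv\alpha bna\beta$. So around the pair, the chain of $\sigma$ meets $P,Q,Q$ and the chain of $\tau$ meets $P,P,Q$. Elsewhere they meet the same classes. So both chains meet the same classes in the same order.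

Let $p(\pi)$ be $\pi$ with $n$ deleted. Every $\pi\in S_n$ is an insertion of $n$ into $p(\pi)$, so every class is some $C_i(x)$. If $\pi\equiv\rho$, then $p(\pi)\equiv'p(\rho)$: it suffices to check a cover edge inside a class. Either it swaps $n$ with something and $p(\pi)=p(\rho)$, or $p(\pi),p(\rho)$ are joined by a cover edge with the same contracted label. So different $x$ give different vertices, and for fixed $x$ the $C_i(x)$ are distinct. $\square$

**Definition.** The path $C_0(x),\dots,C_{h(x)-1}(x)$ is the *rail* of $x$, and $h(x)$ is its *height*. $C_0(x)$ is its *bottom*, $C_{h(x)-1}(x)$ its *top*, and the edges between consecutive vertices are its *rail edges*.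

**Example 2.** Take Example 1 with $n=4$. Then $G_3$ is the $5$-cycle $123,132,312,321,x$ with $x=\{213,231\}$. Since $(1,4;L)$ is contracted iff $2\in L$, and all arcs $(2,4;\cdot),(3,4;\emptyset)$ are uncontracted, $1\in U(\sigma)$ iff $1$ precedes $2$ in $\sigma$. So the heights are $4,4,4,3,3$, with sum $18$. The rail of $x$ is $\{2134,2314,2341\},\ \{2143,2413,2431\},\ \{4213,4231\}$. The rail of $321$ is $\{3214,3241\},\ \{3421\},\ \{4321\}$.

**Ladders.** Let $x,y$ be adjacent in $G_{n-1}$. By Lemma 1 there are $\sigma=\alpha ab\beta$, $\tau=\alpha ba\beta$ with $a<b$, one in $x$ and the other in $y$. *For each edge of $G_{n-1}$ we fix one such realization*, and say that the edge swaps $\{a,b\}$. Say $\sigma\in x$ and $\tau\in y$; otherwise exchange names. Let $s$ and $t$ be the numbers of elements of $U(\sigma)$ in $\beta$ and in $\alpha$, respectively. For $e\notin\{a,b\}$ we have $L_e(\sigma)=L_e(\tau)$, so $\tau$ gives the same numbers. Put $m_x=|U(x)\cap\{a,b\}|$ and $m_y=|U(y)\cap\{a,b\}|$. Then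
$$h(x)=1+s+m_x+t,\qquad h(y)=1+s+m_y+t. \tag{2}$$
Insert $n$ into $\sigma$ and $\tau$ at the same place, not between $a$ and $b$. The results differ by an adjacent transposition and lie on different rails, so their classes are adjacent in $G_n$. To the right of the pair, $n$ has passed $0,\dots,s$ elements of $U$; to the left, $s+m_x+j$, respectively $s+m_y+j$, with $0\le j\le t$. So we get the edges, called *rungs*,
$$C_i(x)\,C_i(y)\ \ (0\le i\le s),\qquad C_{s+m_x+j}(x)\,C_{s+m_y+j}(y)\ \ (0\le j\le t). \tag{3}$$

**Lemma 11 (types of ladders).** Up to exchanging $x$ and $y$, the pair $(m_x,m_y)$ is one of the following: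

* $(0,0)$ or $(1,1)$, *square type*: $h(x)=h(y)$ and all $C_i(x)C_i(y)$, $0\le i<h(x)$, are edges;
* $(1,2)$, *pentagon type*: $h(y)=h(x)+1$;
* $(2,2)$, *hexagon type*: $h(x)=h(y)$.

In particular, bottoms of adjacent rails are adjacent, tops are adjacent, and heights of adjacent rails differ by at most $1$.

*Proof.* Since $L_b(\sigma)=L_b(\tau)$, we have $b\in U(x)\iff b\in U(y)$. Next, $L_a(\sigma)\cap(b,n)$ is the set of elements of $(b,n)$ in $\alpha$, which is $L_b(\sigma)$, and the same holds for $\tau$. So $(b,n;L_b)$ is a subarc of $(a,n;L_a(\sigma))$ and of $(a,n;L_a(\tau))$, and by Lemma 5, $a\in U$ implies $b\in U$, on both rails. If $b\notin U$, we get $(0,0)$. If $b\in U$, both numbers are $1$ or $2$. The heights follow from (2). For square type the two families in (3) together contain every index. The bottoms are joined by $i=0$ and the tops by $j=t$ in (3). $\square$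

In Example 2, the edge between $123$ and $x$ (realized by $123\prec213$) swaps $\{1,2\}$. Here $U(123)=\{1,2,3\}$ and $U(x)=\{2,3\}$, so it is of pentagon type with smaller height $3$, with $s=1$ and $t=0$. The edge between $x$ and $321$ (realized by $231\prec321$) swaps $\{2,3\}$; both sets $U$ are $\{2,3\}$, so it is of hexagon type.

**Lemma 12 (contracted last arc).** If $(n-1,n;\emptyset)$ is contracted, then $G_n\cong G_{n-1}$. If it is uncontracted, then $h(x)\ge2$ for all $x$.

*Proof.* In the first case, $(n-1,n;\emptyset)$ is a subarc of every $(e,n;L)$, so by Lemma 5 all these are contracted. All heights are $1$, and $x\mapsto C_0(x)$ is a bijection of vertices. Edges go to edges by (3). Conversely, an edge of $G_n$ comes from two permutations on different rails that differ by an adjacent transposition. This transposition does not involve $n$, since otherwise deleting $n$ would give the same word. After deletion of $n$ the two words still differ by an adjacent transposition, so their classes are adjacent in $G_{n-1}$. In the second case, $L_{n-1}(\sigma)=\emptyset$ for all $\sigma$, so $n-1\in U(\sigma)$. $\square$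

## 5. Zigzagging over an even number of rails, and the obstruction for an odd number

**Lemma 13 (even case).** Let $(n-1,n;\emptyset)$ be uncontracted and $N=|V(G_{n-1})|$. If $N$ is even, and either $N=2$ or $G_{n-1}$ has a Hamilton cycle, then $G_n$ has a Hamilton cycle.

*Proof.* Let $x_1,\dots,x_N$ be the cyclic order of the Hamilton cycle. For $N=2$ take the two vertices; they are adjacent, because the cover graph of a finite lattice is connected. Go up the rail of $x_1$, over to the top of $x_2$, down, over to the bottom of $x_3$, up, and so on. The steps between rails exist by Lemma 11. Since $N$ is even, we finish at the bottom of $x_N$, adjacent to the bottom of $x_1$. All heights are $\ge2$, so this is a cycle also for $N=2$. $\square$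

If $N$ is odd, the zigzag ends at the *top* of $x_N$, while it started at the bottom of $x_1$. In Example 2, the zigzag along $123,132,312,321,x$ starts at $1234$ and ends at $\{4213,4231\}$. The neighbors of this class are $\{2143,2413,2431\}$, $4123$ and $4321$, so it cannot be closed up.

To repair the parity, we would like to cover two neighboring rails together, entering at the bottom of one and leaving at the top of the other. Then the remaining $N-2$ rails, an odd number, are zigzagged, beginning and ending with a downward move. The proof turns on when this is possible, and on what to do when it never is.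

## 6. Proof of Theorem 1: reductions and the snake

**Step 1: reduce to uncontracted extreme arcs.** The purpose is to make all rails have at least two vertices. We use induction on $n$, over all congruences on $S_n$. For $n\le2$ there are at most two vertices. Let $n\ge3$ and let $G_n$ have at least three vertices. If $(n-1,n;\emptyset)$ is contracted, then $G_n\cong G_{n-1}$ by Lemma 12, and we are done by induction. If $(1,2;\emptyset)$ is contracted, then by Lemma 8 the arc $(n-1,n;\emptyset)$ is contracted for $\equiv^\varphi$, and the same argument applies to $\equiv^\varphi$, whose quotient graph is isomorphic to $G_n$. So from now on assume: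
$$(1,2;\emptyset)\ \text{ and }\ (n-1,n;\emptyset)\ \text{ are uncontracted.} \tag{4}$$
Then all heights are $\ge2$. By Lemma 7, $(1,2;\emptyset)$ is uncontracted for $\equiv'$, so by Lemma 6 no $\equiv'$-class contains both a word with $1$ before $2$ and one with $2$ before $1$. Hence $N:=|V(G_{n-1})|\ge2$.

**Step 2: dispose of even $N$.** If $N=2$, Lemma 13 applies. If $N\ge4$ is even, $G_{n-1}$ has a Hamilton cycle by induction, and Lemma 13 applies. So let $N\ge3$ be odd, and let $H=(x_1,\dots,x_N)$ be a Hamilton cycle of $G_{n-1}$, which exists by induction. Then $n\ge4$, since $|S_2|=2$.

**Step 3 (Case 1): repair the parity with a snake.** Suppose some edge $xy$ of $H$ is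

* (1a) of square type with odd height, or
* (1b) of pentagon type whose smaller height is odd.

*Claim: the two rails have a path through all their vertices from the bottom of one to the top of the other.*

(1a) Let $h=h(x)=h(y)$. The path $C_0(x),C_0(y),C_1(y),C_1(x),C_2(x),C_2(y),\dots$ crosses all $h$ rungs from bottom to top. It starts on the rail of $x$ and crosses an odd number of times, so it ends at the top of $y$.

(1b) Let $h=h(x)$ be odd and $h(y)=h+1$, so $m_x=1$, $m_y=2$, $h=s+t+2$. By (3) the rungs are
$$r_i=C_i(x)C_i(y)\ (0\le i\le s),\qquad r_i=C_i(x)C_{i+1}(y)\ (s<i\le h-1).$$
They meet all vertices of the two rails except $C_{s+1}(y)$. Snake upward: cross $r_0$, go up to $r_1$, cross it, and so on through $r_{h-1}$. If $s$ is even start at $C_0(x)$; if $s$ is odd start at $C_0(y)$. After crossing the $s+1$ rungs $r_0,\dots,r_s$ we are on the rail of $y$ in both cases. The next rung $r_{s+1}$ exists, since $s+1\le h-1$, and on the way up to it we pass $C_{s+1}(y)$. So all vertices are visited. We cross $h$ rungs, an odd number, so we end at the top of the rail on which we did not start. This proves the claim.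

Now rotate and, if necessary, reverse $H$ so that this path runs from the bottom of $x_1$ to the top of $x_2$. Continue to the top of $x_3$, go down, step to the bottom of $x_4$, go up, and so on. Rails with odd index $\ge3$ are traversed downward. As $N$ is odd, we finish at the bottom of $x_N$, adjacent to the bottom of $x_1$. This is a Hamilton cycle of $G_n$, and Case 1 is done.

*In Example 2.* The edge between $x$ and $123$ is as in (1b), with $h=3$ and $s=1$. We start at the bottom of $123$. With $[\pi]$ denoting the class of $\pi$, the cycle is
$$\begin{aligned}&1234,[2134],[2143],1243,1423,4123,[4213]\mid 4321,3421,[3214]\mid\\ &3124,3142,3412,4312\mid4132,1432,1342,1324,\end{aligned}$$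
which has $7+3+4+4=18$ vertices, and $1324$ is adjacent to $1234$.

**Why no other ladder can snake.** Using only rail edges and the rungs (3), a path as in the claim exists in no other kind of ladder. For square type of height $h$, color $C_i(x)$ by the parity of $i$ and $C_i(y)$ by that of $i+1$. Edges change color, and a path on all $2h$ vertices has ends of different colors, so $0$ and $(h-1)+1=h$ have different parity; hence $h$ is odd. For pentagon type with smaller height $h$, the vertex $C_{s+1}(y)$ is neither bottom nor top and lies on no rung, so the path runs through it along the rail. Replacing it by a direct edge $C_s(y)C_{s+2}(y)$ turns the ladder into one of square shape with height $h$, and again $h$ must be odd. For hexagon type, $C_{s+1}(x)$ and $C_{s+1}(y)$ lie on no rung and are not ends of rails. So the path uses both rail edges between levels $s$ and $s+1$. These are the only edges between levels $\le s$ and levels $\ge s+1$, and a path from bottom to top must use an odd number of them. So it does not exist.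

## 7. Proof of Theorem 1: heights trapped between $2k$ and $2k+1$

From now on (Case 2) no edge of $H$ is as in (1a) or (1b).

**Step 4: the heights are nearly constant.** The purpose is to read off what the absence of snakes means. Let the minimum height be $2k$ or $2k+1$; here $k\ge1$. If a height $\ge2k+2$ occurred, then, because heights change by at most $1$ along $H$, some edge of $H$ would join heights $2k+1$ and $2k+2$. Unequal heights occur only in pentagon type, so this edge would be of pentagon type with odd smaller height, which is excluded. Hence
$$\text{all heights lie in }\{2k,2k+1\}, \tag{5}$$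
and square-type edges of $H$ join rails of height $2k$, since odd height is excluded.

**Step 5: the case $k=1$.** We show that all rails have height $2$; then the answer is immediate. Suppose some $x$ has height $3$, so $|U(x)|=2$. Neither edge of $H$ at $x$ is of square type. If such an edge is of pentagon type, then $x$ is its higher side, because height $4$ does not occur. So in all cases $m_x=2$: the swapped pair is contained in $U(x)$, hence equal to $U(x)$. Thus both edges of $H$ at $x$ swap the same pair. By Lemma 9, applied to $\equiv'$, they lead to the same neighbor. This contradicts $N\ge3$. So all heights are $2$, all sets $U$ have one element, $m=2$ is impossible, and all edges of $H$ are of square type. Then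
$$C_0(x_1),\dots,C_0(x_N),\,C_1(x_N),\dots,C_1(x_1)$$
is a Hamilton cycle of $G_n$.

**Step 6 (Case 2a): $k\ge2$ and $H$ has a square-type edge.** The plan is to set one rail aside, build a cycle through the other $N-1$ rails in pairs, and absorb the last rail through the square-type ladder.

Let the square-type edge be $x_1x_2$, with $h(x_1)=h(x_2)=2k$. For $1\le j\le\frac{N-1}2$ let $D_j$ be the cycle formed by the rails of $x_{2j}$ and $x_{2j+1}$ together with their bottom and top rungs. It contains all rail edges of these two rails.

*Gluing the $D_j$.* Let $j<\frac{N-1}2$ and consider the ladder between $x=x_{2j+1}$ and $y=x_{2j+2}$. From (2), $1+s+m_x+t=h(x)\ge4$ and $m_x\le2$, so $s+t\ge1$. If $s\ge1$, the first two rungs are $C_0(x)C_0(y)$ and $C_1(x)C_1(y)$. If $t\ge1$, the last two rungs join the tops and the vertices directly below the tops. In both cases we have two rungs $C_i(x)C_{i'}(y)$ and $C_{i+1}(x)C_{i'+1}(y)$. Delete the rail edges $C_i(x)C_{i+1}(x)$ and $C_{i'}(y)C_{i'+1}(y)$ and add these two rungs. If the two rail edges lie on two disjoint cycles, the result is one cycle through the vertices of both. Do this for $j=1,2,\dots,\frac{N-1}2-1$ in turn, each time joining the cycle that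 contains the vertices of $D_j$ with $D_{j+1}$. The $j$-th operation touches only the rails of $x_{2j+1}$ and $x_{2j+2}$, so each rail is involved in at most one operation, and the edges to be deleted are still present. We get one cycle $D$ through all vertices on the rails of $x_2,\dots,x_N$. The rail of $x_2$ is never involved, so $D$ contains all its rail edges.

*Absorbing the rail of $x_1$.* Since $x_1x_2$ is of square type, all $C_i(x_1)C_i(x_2)$ are edges. For $i=0,\dots,k-1$ replace the edge $C_{2i}(x_2)C_{2i+1}(x_2)$ of $D$ by the path
$$C_{2i}(x_2),\,C_{2i}(x_1),\,C_{2i+1}(x_1),\,C_{2i+1}(x_2).$$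
As the height is $2k$, this takes in every vertex of the rail of $x_1$ exactly once. The result is a Hamilton cycle of $G_n$.

**Step 7 (Case 2b): $k\ge2$ and $H$ has no square-type edge.** We show that this forces all arcs on the values $\{2,\dots,n\}$ to be uncontracted. Then deleting $1$ instead of $n$ leaves an even number of rails.

*An uncontracted arc from $1$ to $n$.* By (4) and Lemma 6 for $\equiv'$, each vertex of $G_{n-1}$ has $1$ before $2$ throughout, or $2$ before $1$ throughout, and both kinds occur. So $H$ contains an edge between the two kinds, and its realization swaps $\{1,2\}$. It is not of square type, so $m=2$ for one endpoint $x$, and $1\in U(x)$. Hence some arc $(1,n;L)$ is uncontracted.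

*Test permutations.* For $M\subseteq\{2,\dots,n-1\}$ let $\sigma_M\in S_{n-1}$ list $M$ in decreasing order, followed by the remaining elements in increasing order. For example, for $n=5$ and $M=\{2,4\}$ we have $\sigma_M=4213$. Every $c\in M$ is to the left of all smaller elements, and every $c\notin M$ is to the right of all smaller elements. So
$$L_e(\sigma_M)=M\cap(e,n)\qquad\text{for all }e\le n-1. \tag{6}$$

*The heights are almost maximal.* By (6), each $(e,n;L_e(\sigma_L))=(e,n;L\cap(e,n))$ is a subarc of the uncontracted arc $(1,n;L)$, hence uncontracted. So $h(\sigma_L)=n$. By (5), $n\le2k+1$, and every height is at least $2k\ge n-1$. So for every $\tau\in S_{n-1}$, at most one $e\in\{1,\dots,n-1\}$ is missing from $U(\tau)$.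

*All arcs on $\{2,\dots,n\}$ are uncontracted.* Suppose $(e,n;M)$ is contracted for some $e\ge2$ and $M\subseteq(e,n)$. It is a subarc of $(e-1,n;M)$, so that arc is contracted too. By (6), $L_e(\sigma_M)=M$ and $L_{e-1}(\sigma_M)=M$. So both $e$ and $e-1$ are missing from $U(\sigma_M)$, a contradiction. Hence all arcs $(e,n;M)$ with $e\ge2$ are uncontracted. Every arc $(a,b;M)$ with $2\le a<b\le n$ is a subarc of $(a,n;M)$, so it is uncontracted as well.

*Deleting $1$ instead of $n$.* Pass to $\equiv^\varphi$. By Lemma 8, an arc with upper end $b\le n-1$ is contracted for $\equiv^\varphi$ iff a certain arc with lower end $n+1-b\ge2$ is contracted for $\equiv$. So all arcs with upper end $\le n-1$ are uncontracted for $\equiv^\varphi$. Also $(n-1,n;\emptyset)$ is uncontracted for $\equiv^\varphi$, because $(1,2;\emptyset)$ is for $\equiv$. The restriction of $\equiv^\varphi$ to $S_{n-1}$ has no contracted arc, so all its classes are singletons, and its quotient graph has $(n-1)!$ vertices. As $n\ge4$, this number is even and at least $6$. By induction this graph has a Hamilton cycle. Lemma 13, applied to $\equiv^\varphi$, gives a Hamilton cycle of its quotient graph, which is isomorphic to $G_n$.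

All cases are covered, and Theorem 1 is proved. $\blacksquare$

## 8. Which quotient graphs have at least three vertices

**Theorem 2.** Let $s_i$ be the permutation obtained from the identity by swapping $i,i+1$, and let $r$ be the number of $i\in\{1,\dots,n-1\}$ with $\mathrm{id}\not\equiv s_i$. The quotient graph has at least $2^r$ vertices; it is $K_1$ if $r=0$ and $K_2$ if $r=1$. Hence the following are equivalent: (i) it has a Hamilton cycle; (ii) it has at least three vertices; (iii) it has at least four vertices; (iv) $r\ge2$.

*Proof.* **At least $2^r$ classes.** The condition $\mathrm{id}\not\equiv s_i$ means that $(i,i+1;\emptyset)$ is uncontracted. By Lemma 6, each class then has a fixed relative order of $i,i+1$, for each of these $r$ indices. All $2^r$ patterns occur: start with the word $1$ and insert $2,3,\dots$ in turn, placing $i+1$ directly to the left or right of $i$, as desired; later insertions do not change relative orders. So there are at least $2^r$ classes.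

**The case $r=0$.** Every arc $(a,b;L)$ has the contracted subarc $(a,a+1;\emptyset)$, so every arc is contracted by Lemma 5. As the cover graph of $S_n$ is connected, there is one class.

**The case $r=1$.** Let $i$ be the exceptional index. An arc $(a,b;L)$ with $b\ge a+2$ has the subarcs $(a,a+1;\emptyset)$ and $(a+1,a+2;\emptyset)$, and at least one of them is contracted. An arc with $b=a+1$, $a\ne i$, is contracted itself. So every arc other than $(i,i+1;\emptyset)$ is contracted. Let $\pi$ be the minimum of a class. An adjacent descent of $\pi$ with contracted label could be undone inside the class, against minimality. So the only possible adjacent descent of $\pi$ is $i{+}1,\,i$. If $\pi$ has no descent, $\pi=\mathrm{id}$. Otherwise $\pi$ is an increasing word ending in $i+1$ followed by an increasing word beginning with $i$. The first word has only values $\le i+1$ and the second only values $\ge i$, so the first is $1\cdots(i-1)(i+1)$ and the second is $i\,(i+2)\cdots n$; that is, $\pi=s_i$. So there are at most two classes, hence exactly two, and the connected graph on them is $K_2$.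

**The equivalences.** (i)$\Rightarrow$(ii) because a cycle has at least three vertices. (ii)$\Rightarrow$(iv) because $r\le1$ gives at most two vertices. (iv)$\Rightarrow$(iii) because $2^r\ge4$. (iii)$\Rightarrow$(ii) is clear, and (ii)$\Rightarrow$(i) is Theorem 1. $\square$

## 9. Bipartite quotient graphs

A bipartite graph with an odd number of vertices has no Hamilton cycle. The next theorem shows directly that this obstruction never occurs for quotient graphs with more than one vertex.

**Theorem 3.** The quotient graph is bipartite iff whether $(a,b;L)$ is contracted depends only on $(a,b)$. In that case, with $d_b=\#\{a<b:(a,b;\cdot)\text{ uncontracted}\}$, it has exactly $\prod_{b=2}^n(1+d_b)$ vertices, and this is even unless there is only one vertex. Consequently a quotient graph with an odd number $>1$ of vertices always contains a $5$-cycle.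

For the equality congruence no arc is contracted, $d_b=b-1$, and the product is $n!$. In Example 1, $(1,3;\emptyset)$ is uncontracted and $(1,3;\{2\})$ is contracted, so the graph is not bipartite.

*Proof.* **Dependence on end points only implies bipartite.** Let $E$ be the set of pairs $(a,b)$, $a<b$, whose arcs are uncontracted. A cover edge inside a class swaps a pair not in $E$, so the parity of the number of inversions $(b,a)$ with $(a,b)\in E$ is constant on classes. By Lemma 1, an edge of the quotient graph comes from an adjacent transposition between different classes, so it swaps a pair in $E$ and changes this parity. Hence the graph is bipartite.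

**The number of vertices.** Under the same hypothesis, for $n\ge2$ we have $U(\sigma)=\{e:(e,n)\in E\}$ for every $\sigma\in S_{n-1}$. So every rail has height $1+d_n$, and $|V(G_n)|=(1+d_n)|V(G_{n-1})|$ by Lemma 10. By Lemma 7, $\equiv'$ satisfies the same hypothesis with the same $d_b$ for $b\le n-1$. Iterating down to $S_1$, which has one class, gives the product.

**It is even unless it is $1$.** If there is more than one class, some arc $(a,b;L)$ is uncontracted. By Lemma 5 its subarc $(a,a+1;\emptyset)$ is uncontracted. Let $i$ be minimal with $(i,i+1;\emptyset)$ uncontracted. Every arc $(a,i+1;\cdot)$ with $a<i$ has the subarc $(i-1,i;\emptyset)$, which is contracted by minimality. So these arcs are contracted, $d_{i+1}=1$, and the product has the factor $2$.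

**Otherwise there is a $5$-cycle.** Suppose contraction does not depend only on the end points. Then two arcs with the same ends $a<c$ behave differently. Changing one set into the other one element at a time, we find $b\in(a,c)$ and $L\subseteq(a,c)\setminus\{b\}$ such that exactly one of $(a,c;L)$, $(a,c;L\cup\{b\})$ is contracted. Consider the hexagon on $\alpha abc\beta$ with $\alpha$ listing $L$ and $\beta$ the rest. Its side edges $acb\prec cab$ and $bac\prec bca$ carry these two labels. The edges $abc\prec bac$ and $cab\prec cba$ have label $(a,b;L\cap(a,b))$, and $abc\prec acb$ and $bca\prec cba$ have label $(b,c;L\cap(b,c))$. These are subarcs of both arcs from $a$ to $c$, in particular of the uncontracted one, so they are uncontracted. Hence exactly one of the six edges is contracted.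

The intersection of a class of $\equiv$ with the hexagon is convex and closed under meets and joins. So, if nonempty, it is an interval, and it is connected by contracted edges of the hexagon. Therefore the six elements fall into exactly five classes: one pair joined by the contracted edge, and four singletons. These lie in five different classes of $\equiv$. By Lemma 1, the five uncontracted edges make them a $5$-cycle in the quotient graph, which is therefore not bipartite.

**The last statement.** If the number of vertices is odd and greater than $1$, contraction cannot depend only on end points, because that would make the number even. So there is a $5$-cycle. $\square$
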